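# Two pebbles on one vertex can be cheaper than one pebble on each of two vertices

## 1. Nine cells, six hubs, two ends

Everything in this talk turns on one graph. Fix
$$b=12,\qquad N=14,\qquad Q=2^{N+b+1}=2^{27},$$
and let the indices $i,j,k$ run over $\{1,2,3\}$. The length of a path is its number of edges, and $d(\cdot,\cdot)$ is graph distance.

**Definition 1 (the graph $G$).** The graph $G$ is assembled from the following pieces.

* Nine *cells* $p_{ij}$, to be thought of as a $3\times 3$ array.
* Six *hubs* $s_1,s_2,s_3$ and $s_1',s_2',s_3'$, which form a complete graph $K_6$. The cell $p_{ij}$ is adjacent to $s_k$ if and only if $k\ne i$, and to $s_k'$ if and only if $k\ne j$.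
* Two *ends* $u$ and $v$, joined by an edge. From each $s_k$ a path of length $N$, called a *tail*, runs to $u$; from each $s'_k$ a tail of length $N$ runs to $v$. The six tails are internally disjoint.
* At each cell $p_{ij}$ a *pendant path* of length $b$, starting at the base $p_{ij}$ and ending at a leaf $x_{ij}$.

There are $9$ cells, $6$ hubs, $6\cdot 13$ interior tail vertices, $2$ ends and $9\cdot 12$ non-base vertices of pendant paths, so $G$ has $9+6+78+2+108=203$ vertices. It is connected.

The row hub $s_k$ is adjacent to the cells of two rows and misses row $k$. A cell of row $k$ is adjacent to another hub, and hubs are mutually adjacent, so it is at distance exactly $2$ from $s_k$. Therefore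
$$d(s_k,x_{ij})=\begin{cases} b+1 & i\neq k,\\ b+2 & i=k,\end{cases}\qquad d(s_k',x_{ij})=\begin{cases} b+1 & j\neq k,\\ b+2 & j=k.\end{cases}\tag{1}$$

Here is what the graph is for. Pebbles sit on vertices, and a move across an edge costs half of what moves: two pebbles leave a vertex and one arrives next door. So a pebble delivered over distance $\delta$ from a single vertex costs $2^\delta$ pebbles. Suppose the pebbles start on the leaves $x_{ij}$. A delivery to $u$ has to come down one of three tails. By (1), the choice of the tail from $s_k$ makes the pebbles of row $k$ worth only half as much as the others. A single pebble on $u$ must commit to one hub and suffer this loss. *Two* pebbles on $u$ can use two hubs, and we shall see that then every cell can be sent where it is at full value. But one pebble on $u$ together with one on $v$ gives one hub $s_k$ and one hub $s'_{k'}$, and the cell $p_{kk'}$ is at half value for both. So it should be harder to put one pebble on each of $u,v$ than to put two pebbles on the same vertex, whichever vertex that is. This would contradict a conjecture, which we now state precisely.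

## 2. Targets, pebbling numbers, and the inequality $\pi(G,D)\le\pi_{|D|}(G)$

Let $G$ be any connected graph.

**Definition 2.** A *configuration* is a function $C:V(G)\to\mathbb Z_{\ge0}$; $C(v)$ is the number of pebbles on $v$, and $|C|=\sum_v C(v)$ is its size. A *pebbling move* removes two pebbles from one vertex and places one pebble on an adjacent vertex. A *target* is a function $D:V(G)\to\mathbb Z_{\ge 0}$ with $|D|=\sum_vD(v)\ge1$. The configuration $C$ is *$D$-solvable* if some sequence of moves leads from $C$ to a configuration $C'$ with $C'(v)\ge D(v)$ for all $v$. The *$D$-pebbling number* $\pi(G,D)$ is the least $m$ such that every configuration of $m$ pebbles is $D$-solvable.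

**Definition 3.** For a vertex $v$ and $t\ge1$, $v^t$ is the target that demands $t$ pebbles on $v$ and none elsewhere (we write "$v$-solvable" when $t=1$). The *$t$-fold pebbling number* is $\pi_t(G)=\max_v\pi(G,v^t)$.

Extra pebbles never hurt: if $C$ is $D$-solvable and $C\le C'$ pointwise, then $C'$ is $D$-solvable. Consequently one configuration of size $s$ that is not $D$-solvable proves $\pi(G,D)\ge s+1$, since each of its subconfigurations fails as well. Also, with enough pebbles some vertex holds $|D|\,2^{\mathrm{diam}\, G}$ of them and can serve every demand, so all these numbers are finite.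

**Weak Target Conjecture.** Every graph $G$ satisfies $\pi(G,D)\le\pi_{|D|}(G)$ for every target $D$.

In words: among all demands for $t$ pebbles, the worst ones pile all $t$ on a single vertex. The conjecture is taken from Matheus Adauto, Viktoriya Bardenova, Yunus Bidav and Glenn Hurlbert, "Target Pebbling in Trees", arXiv:2504.10460 (2025). The inequality is known to hold when $G$ is a tree, a cycle, a complete graph, a cube, a 2-path, or a Kneser graph $K(m,2)$.

Two cases by hand, with $D$ demanding one pebble on each of two vertices.

*The graph $K_2$, with vertices $x,y$.* Two pebbles on $x$ cannot serve both vertices. With three pebbles, either both vertices are occupied, or one holds three and a move gives one on each. So $\pi(K_2,D)=3$. For $y^2$, three pebbles on $x$ give only one on $y$; four pebbles always suffice, as $(4,0)$ and $(3,1)$ (counting $x$ first) show, and otherwise $y$ already has two. So $\pi_2(K_2)=4\ge3$.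

*The graph $K_3$, with vertices $u,v,z$ and $D$ demanding one on $u$ and one on $v$.* Three pebbles on $z$ fail. Take four pebbles. If $u$ and $v$ are both occupied we are done, so let $v$ be empty, say. With $0,1,2,3,4$ pebbles on $u$ and the rest on $z$ we succeed each time: $z$ has $4$ and serves both; or $u$ keeps its pebble or pebbles and $z$, holding $3$ or $2$, serves $v$; or $u$ has at least $3$ and serves $v$ itself. So $\pi(K_3,D)=4$. For the single-vertex targets: two pebbles, one on each nontarget vertex, fail to reach the target, and three never fail, so $\pi_1(K_3)=3$. Four pebbles placed $(3,1)$ on the nontarget vertices give only one on the target. Five always give two: with none on the target, $(5,0),(4,1),(3,2)$ each allow two moves; with one on the target, four pebbles on two vertices allow one move. So $\pi_2(K_3)=5\ge4$.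

The conjecture is nevertheless false. We shall prove four statements.

**Theorem 1.** There is a connected graph $G$ on $203$ vertices and a target $D$ with one pebble on each of two vertices $u,v$ such that
$$\pi_2(G)\le 281\,878\,528<284\,225\,770\le\pi(G,D).$$

**Theorem 2.** For every $t\ge2$ and $\varepsilon>0$ there are a connected graph $G$ and a target $D$ with $|D|=t$ and
$$\frac{\pi(G,D)}{\pi_t(G)}\ \ge\ \frac{1}{1-\frac12\left(1-\frac1t\right)^t}-\varepsilon .$$
The right side is $8/7-\varepsilon$ for $t=2$, and its main term tends to $2e/(2e-1)\approx1.225$ as $t\to\infty$.

**Theorem 3.** For all connected $G$ and all $D$ with $|D|=t$, $\pi(G,D)\le\left(2-\frac1t\right)\pi_t(G)$. For $t=2$,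
$$\pi(G,D)\le\max\{\pi_2(G),\ \pi_1(G)+\lfloor\pi_2(G)/2\rfloor\}<\tfrac32\pi_2(G).$$

**Theorem 4.** For every connected $G$ there is $K(G)$ such that $\pi(G,D)\le\pi_{|D|}(G)$ whenever $\max_vD(v)\ge K(G)$. In particular, each fixed graph has only finitely many violating targets.

We prove Theorem 3 first, because its proof is the first thing one would try in order to prove the conjecture.

## 3. Pebble trees and greedy moves

We need one tool for showing that pebbles are expensive and one for showing that they can be delivered.

**Pebble trees.** Treat pebbles as distinguishable individuals. A move from $y$ to $z$ destroys two particular pebbles on $y$, the *children*, and creates a new pebble on $z$, their *parent*. Every pebble $P$ that ever exists is then the root of a finite full binary tree: its nodes are $P$, its children if it has any, their children, and so on. The two children of a node are *siblings*; they lie on one common vertex, adjacent to the vertex of their parent. The leaves are initial pebbles; write $L(P)$ for the set of leaves. If $P$ is an initial pebble, its tree is the single node $P$, and $L(P)=\{P\}$.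

*Example.* On the path with vertices $a,b',c$ in this order, four pebbles on $a$ give two on $b'$ and then one on $c$. The tree of that last pebble has its root on $c$, two nodes on $b'$ and four leaves on $a$.

Each pebble is destroyed at most once, so it has at most one parent. Hence, if a pebble lies in the trees of both $P$ and $P'$, then following parents upward from it we meet both $P$ and $P'$ on one chain, and one of them is a descendant of the other. So *subtrees of incomparable nodes are disjoint*. Two distinct pebbles that exist at the same time are incomparable, since a descendant is destroyed no later than its ancestor is created. So *trees of distinct coexisting pebbles are disjoint*. Two facts follow.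

**(F1)** The pebbles of $L(P)$ alone suffice to produce $P$. Indeed, perform only the moves of its tree, in time order: each uses two pebbles that are initial or were created by an earlier move of the same tree.

**(F2)** In a full binary tree $\sum_{\text{leaves}}2^{-\text{depth}}=1$, because giving two children to a leaf at depth $k$ replaces a term $2^{-k}$ by two terms $2^{-k-1}$. If $P$ lies on $v$, the chain from $P$ to a leaf $\lambda$ is a walk in $G$ from $v$ to the vertex of $\lambda$, so the depth of $\lambda$ is at least $d(\lambda,v)$, the distance from that vertex to $v$. Hence
$$\sum_{\lambda\in L(P)}2^{-d(\lambda,v)}\ge1.\tag{2}$$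

**Greedy Lemma.** Let $F$ be a connected graph, $r\in V(F)$, $C$ a configuration on $F$, and $W=\sum_zC(z)2^{-d_F(z,r)}$. Then at least
$$W-\sum_{z\ne r}2^{-d_F(z,r)}\ \ge\ W-|V(F)|$$
pebbles can be moved to $r$. If $F$ is a path with end $r$, more than $W-1$ pebbles can be moved to $r$; so if $W\ge t$ with $t$ an integer, at least $t$ can.

**Proof.** While some $z\ne r$ has at least two pebbles, move from $z$ to a neighbor closer to $r$. This exchanges two pebbles of weight $2^{-\delta}$ for one of weight $2^{-(\delta-1)}$, so $W$ is preserved. The process stops because the number of pebbles drops. At the end each $z\ne r$ holds at most one pebble, so the number on $r$ is at least $W-\sum_{z\ne r}2^{-d_F(z,r)}$. On a path with end $r$ there is one vertex at each distance $1,2,\dots$, and the finite sum $\sum_{j\ge 1} 2^{-j}$ is less than $1$. An integer larger than $t-1$ is at least $t$. $\square$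

In particular, $t2^\delta$ pebbles on a vertex at distance $\delta$ from $w$ can put $t$ pebbles on $w$: use a shortest path.

## 4. Paying for one pebble at a time

Suppose $|D|=2$, one pebble demanded on $u$ and one on $v$, and $\pi_2$ pebbles are present. We can put *two* on $u$; the two have disjoint leaf sets, so one of them has at most $\pi_2/2$ leaves. By (F1) we pay only for that one. At least $\lceil\pi_2/2\rceil$ pebbles are untouched. If $\lceil\pi_2/2\rceil\ge\pi_1$, they produce the pebble on $v$, and $D$ is solved.

Always $\pi_2\le2\pi_1$, since $2\pi_1$ pebbles split into two lots of $\pi_1$, each of which puts one pebble on the given vertex. So the argument closes exactly when $\lceil\pi_2/2\rceil=\pi_1$, that is, when $\pi_2\in\{2\pi_1-1,2\pi_1\}$. The triangle, with $\pi_1=3$ and $\pi_2=5$, is such a case. When $\lceil\pi_2/2\rceil<\pi_1$, the untouched pebbles may be too few for the guarantee, and the argument stops there. It does give a bound if we start with more pebbles.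

**Proof of Theorem 3.** If $t=1$, then $D=v^1$ for some $v$ and $\pi(G,D)\le\pi_1$. Let $t\ge2$, write $\pi_j=\pi_j(G)$ and $f=\lfloor\pi_t/t\rfloor$. We show
$$\pi(G,D)\le\max\{\pi_t+(t-2)f,\ \pi_1+(t-1)f\}\le\left(2-\tfrac1t\right)\pi_t.\tag{3}$$

**Step 1: buy a pebble for at most $f$.** If at least $\pi_t$ untouched pebbles are present, select exactly $\pi_t$ of them. For any vertex $v$ they solve $v^t$. The resulting $t$ pebbles on $v$ coexist, so their leaf sets are disjoint subsets of the selected pebbles, and one of these sets has at most $f$ elements. By (F1) that set alone puts one pebble on $v$. Set this pebble aside; all other initial pebbles remain untouched.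

**Step 2: count.** Start with as many pebbles as the maximum in (3), and apply Step 1 to $t-1$ of the $t$ demanded pebbles in turn. Before each of these $t-1$ purchases at most $(t-2)f$ pebbles have been spent, so at least $\pi_t$ are untouched. After all of them at most $(t-1)f$ have been spent, so at least $\pi_1$ are untouched, and they supply the last demanded pebble.

**Step 3: compare with $\pi_t$.** We have $\pi_t+(t-2)f\le(2-\frac2t)\pi_t$. As $\pi_1\le\pi_t$, we have $\pi_1+(t-1)f\le(2-\frac1t)\pi_t$. This proves (3).

**Step 4: the strict bound for $t=2$.** For $t=2$ the maximum in (3) is $\max\{\pi_2,\pi_1+\lfloor\pi_2/2\rfloor\}$. It is less than $\frac32\pi_2$ once we know $\pi_1<\pi_2$. To see this, let $v$ satisfy $\pi(G,v^1)=\pi_1$ and let $C$ have $\pi_1-1$ pebbles and not be $v$-solvable. Add one pebble on $v$. If two pebbles could then be brought to $v$, their trees would be disjoint, and the one not containing the added pebble would show that $C$ is $v$-solvable. So a configuration of size $\pi_1$ is not $v^2$-solvable, and $\pi_2\ge\pi_1+1$. $\blacksquare$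

By (3), a violation with $|D|=2$ requires $\pi_1+\lfloor\pi_2/2\rfloor>\pi_2$, that is, $\pi_1>\lceil\pi_2/2\rceil$: doubling the order must bring a discount. The graph of Section 1 is built to give one. Put $A$ pebbles on each of its nine leaves and count each pebble at weight $1$ or $\frac12$ according to whether its cell is adjacent to the hub it uses; at weight $1$, it takes $Q=2^{N+b+1}$ pebbles to deliver one.

* One pebble on $u$ uses one hub $s_k$. Six piles count fully and three count half: $\frac{15}2A$ against $Q$.
* Two pebbles on $u$ may use two hubs. All nine piles can count fully: $9A$ against $2Q$.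
* One on $u$ and one on $v$ use $s_k$ and $s'_{k'}$. The pile on $x_{kk'}$ counts half either way: $\frac{17}2A$ against $2Q$.

This is only a ledger so far. Section 5 makes the third line into a lower bound for $\pi(G,D)$. Section 6 shows that for *every* configuration and *every* vertex $w$, about $2Q$ pebbles put two on $w$.

## 5. Equal piles of 31,580,641 pebbles

In this section and the next, $G$ is the graph of Definition 1 and $D$ demands one pebble on $u$ and one on $v$. Put
$$A=\lfloor4Q/17\rfloor=31\,580\,641.$$
Since $4Q=2^{29}$ is not divisible by $17$, $A<4Q/17$. Let $C_0$ put $A$ pebbles on each leaf $x_{ij}$ and none elsewhere, so $|C_0|=9A=284\,225\,769$.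

**Proposition 1.** $C_0$ is not $D$-solvable. Hence $\pi(G,D)\ge284\,225\,770$.

**Proof.** Suppose it is, and let $P$ and $P'$ be final pebbles on $u$ and $v$. They coexist, so $L(P)$ and $L(P')$ are disjoint sets of initial pebbles.

**Step 1: isolate the first arrivals.** A pebble might reach $u$ by way of $v$, or the other way round, through the edge $uv$; we want to look at pebbles for which this did not happen. Call a pebble *fresh* if it lies in $\{u,v\}$ and none of its proper descendants does. Every pebble lying in $\{u,v\}$ has a fresh pebble in its tree, possibly itself: take a deepest node that lies in $\{u,v\}$. No initial pebble lies in $\{u,v\}$, so a fresh pebble has children.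

**Step 2: the cost of a fresh pebble.** Let $F$ be fresh on $u$. Its two children lie on one common neighbor of $u$, which is not $v$, so it is the last interior vertex of the tail from some $s_k$. Every chain from $F$ to a leaf is a walk that starts at $u$, enters this tail, never meets $u$ or $v$ again, and ends at some $x_{ij}$. The only other way out of the tail is its hub, so the walk passes through $s_k$ and has length at least $N+d(s_k,x_{ij})$. By (1), a leaf on $x_{ij}$ has depth at least $N+b+1$, and at least $N+b+2$ if $i=k$. Multiplying $\sum2^{-\text{depth}}=1$ by $2^{N+b+1}=Q$ we get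
$$\sum_{\lambda\in L(F)}\omega(\lambda)\ge Q,\qquad \omega(\lambda)=\begin{cases}1&\lambda\text{ on }x_{ij},\ i\ne k,\\ \frac12&\lambda\text{ on }x_{ij},\ i=k.\end{cases}\tag{4}$$
In particular $|L(F)|\ge Q$. For a fresh pebble on $v$ that arrives by the tail from $s'_k$, the same holds with the column $j$ in place of the row $i$.

**Step 3: a pebble that is not fresh costs even more.** Suppose $P$ is not fresh, and take a fresh $F$ in its tree; then $F\ne P$, so $F$ has a sibling. The sibling lies on the same vertex as $F$, hence in $\{u,v\}$, so its subtree contains a fresh pebble too. These two fresh pebbles are incomparable, so their leaf sets are disjoint, and each has at least $Q$ elements. So $|L(P)|\ge2Q$, that is, $\sum_{\lambda\in L(P)}\frac12\ge Q$. The same holds for $P'$.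

**Step 4: add up.** If $P$ is fresh, let $s_k$ be the hub of its tail and give the pebbles of $L(P)$ the weights of (4). If $P$ is not fresh, let $k$ be arbitrary and give every pebble of $L(P)$ weight $\frac12$. Choose $k'$ and weights on $L(P')$ in the same way, with columns. By Steps 2 and 3 the total weight of the disjoint union of $L(P)$ and $L(P')$ is at least $2Q$. On the other hand every weight is at most $1$, and every leaf pebble on $x_{kk'}$ has weight $\frac12$, whichever of the two sets it is in. Each $x_{ij}$ holds $A$ initial pebbles, so
$$2Q\le8A+\tfrac12A=\tfrac{17}2A,$$
contrary to $A<4Q/17$. So $C_0$ is not $D$-solvable, and $\pi(G,D)\ge9A+1=284\,225\,770$. $\square$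

## 6. Two pebbles on any one vertex from 281,878,528

Put
$$M=2Q+203\cdot2^{16}+34\cdot2^{12}=2^{28}+13\,443\,072=281\,878\,528.$$

**Proposition 2.** $\pi_2(G)\le M$.

Together with Proposition 1 this proves Theorem 1, since $281\,878\,528<284\,225\,770$.

**Proof.** Let $|C|\ge M$ and let $w$ be any vertex; we show that $C$ is $w^2$-solvable. Call all vertices except the non-base vertices of the pendant paths the *core*; the cells belong to the core.

**Step 1: core distances are at most $N+1=15$.** This will let us assume that few pebbles sit in the core. We run through the pairs.

* Cell and cell: at most $3$, by cell, hub, hub, cell. Cell and hub: at most $2$. Hub and hub: at most $1$.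
* Cell and a tail vertex at distance $\alpha\le N-1$ from its hub: at most $\alpha+2\le N+1$. Cell and $u$ or $v$: at most $1+N$, through an adjacent hub of the right kind.
* Hub and a tail vertex, or an end: at most $1+N$.
* Vertices on different tails (ends included) at distances $\alpha,\beta$ from their hubs: going through the hubs costs at most $\alpha+\beta+1$, going through the ends at most $(N-\alpha)+(N-\beta)+1$. The two bounds have average $N+1$, so the smaller is at most $N+1$. On the same tail: at most $N$.

**Step 2: if $w$ is in the core, collect tokens at the cells.** If some core vertex has at least $2\cdot2^{N+1}=2^{16}$ pebbles, it puts two on $w$ by Step 1. Otherwise the core holds at most $203\cdot2^{16}$ pebbles, so the non-base vertices of the pendant paths hold at least $2^{28}+34\cdot2^{12}$. Use these alone. If a pendant path holds $m$ of them, all are at distance at most $b$ from its cell, so by the Greedy Lemma more than $m/2^b-1$ reach the cell. Summing over nine cells, at least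
$$\frac{2^{28}+34\cdot2^{12}}{2^{12}}-9=2^{16}+25$$
pebbles can be brought to the cells, say $n_{ij}$ to $p_{ij}$. Let $\tau_{ij}=\lfloor n_{ij}/2\rfloor$ be the number of *tokens* at $p_{ij}$: a token is a pair of pebbles, and can be turned into one pebble on any chosen neighbor of $p_{ij}$. As $\tau_{ij}\ge(n_{ij}-1)/2$, the total number of tokens satisfies
$$\tau\ge\frac{2^{16}+25-9}2\ge2^{15}=2\cdot2^N.\tag{5}$$

**Step 3: $w=u$, by splitting the rows over two hubs.** Let $T_i=\sum_j\tau_{ij}$ and relabel rows so that $T_1\ge T_2\ge T_3$. Rows $1$ and $2$ are adjacent to $s_3$; rows $1$ and $3$ are adjacent to $s_2$. So row $1$, the largest, can be shared between the two hubs, and we aim at $2^N$ tokens for each. Since $T_1\ge T_2$, we have $2(T_1+T_3)\ge T_1+T_2+2T_3\ge\tau$, so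
$$T_1+T_2\ge T_1+T_3\ge\tau/2\ge2^N.$$
Let $y=\max(0,2^N-T_2)$; then $y\le T_1$. Send row $2$ and $y$ tokens of row $1$ to $s_3$, which gets $T_2+y\ge2^N$ pebbles. Send row $3$ and the other $T_1-y$ tokens of row $1$ to $s_2$. If $y=0$, then $s_2$ gets $T_1+T_3\ge2^N$. If $y>0$, then $s_3$ gets exactly $2^N$ and $s_2$ gets $\tau-2^N\ge2^N$. Each of $s_3$, $s_2$ sends one pebble down its tail of length $N$, so $u$ gets two.

The case $w=v$ is the same, with columns in place of rows.

**Step 4: $w$ at distance $\alpha\in\{0,\dots,N-1\}$ from $s_i$ on its tail.** Here we can afford to lose half. Send the tokens of the rows other than $i$ to $s_i$. Send the tokens of row $i$ to one hub $s_k$ with $k\ne i$, and move half of the arrivals, rounded down, from $s_k$ to $s_i$. Now $s_i$ has at least $\lfloor\tau/2\rfloor\ge2^N\ge2\cdot2^\alpha$ pebbles and puts two on $w$. The value $\alpha=0$ is the case $w=s_i$. The tails from $s'_i$ are treated in the same way.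

**Step 5: $w$ a cell.** As in Step 4 with $\alpha=0$, put $2^N\ge4$ pebbles on a hub adjacent to $w$, and move two to $w$. This finishes the core.

**Step 6: $w$ a non-base vertex of a pendant path.** Let $\Pi$ be this path, $p$ its cell; $\Pi$ contains $p$ and has length $b$. If $\Pi$ holds at least $2^{b+2}=2^{14}$ pebbles, then one of the two subpaths of $\Pi$ that end at $w$ (together they cover $\Pi$) holds at least $2\cdot2^b$. Its pebbles are at distance at most $b$ from $w$, so $W\ge2$ in the Greedy Lemma, and two reach $w$.

Otherwise at least $M-2^{14}$ pebbles lie outside $\Pi$. All of them are at distance at most $15$ from $p$: for core vertices by Step 1, and for vertices of the other pendant paths because they are at distance at most $b+3=15$. Deleting the non-base vertices of $\Pi$ does not change these distances. By the Greedy Lemma in the remaining graph, at least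
$$\frac{M-2^{14}}{2^{15}}-203\ \ge\ 2^{13}+406-203\ \ge\ 2\cdot2^{12}$$
pebbles reach $p$; we used $203\cdot2^{16}/2^{15}=406$ and $34\cdot2^{12}\ge2^{14}$. As $d(p,w)\le b=12$, two of them reach $w$. $\square$

So $\pi_2(G)\le281\,878\,528<284\,225\,770\le\pi(G,D)$, and the Weak Target Conjecture is false. $\blacksquare$

Three remarks on the design.

*Why rows and columns.* Take instead three cells $p_1,p_2,p_3$ only, with $p_i$ adjacent to $s_k$ and to $s_k'$ if and only if $k\ne i$. Then $s'_2$ has the same adjacent cells as $s_2$, and Step 3 with $s'_2$ in place of $s_2$ turns $2\cdot 2^N$ tokens into one pebble on $u$ and one on $v$. The advantage of $u^2$ is gone. In the array, whichever $s_k$ and $s'_{k'}$ are chosen, there is a cell far from both.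

*Why $N=b+2$.* Step 6 needs the vertices of other pendant paths, at distance up to $b+3$ from $p$, to be no farther than $N+1$. Otherwise a leaf $x_{ij}$ could be a worse target than $u$.

*The discount.* By Theorem 3 and Theorem 1, $284\,225\,770\le\pi(G,D)\le\max\{\pi_2,\pi_1+\lfloor\pi_2/2\rfloor\}$. The first entry is too small, so $\pi_1(G)\ge284\,225\,770-140\,939\,264=143\,286\,506$, whereas $\pi_2(G)/2\le140\,939\,264$. This is the inequality $\pi_1>\lceil\pi_2/2\rceil$ at which the argument of Section 4 stops.

## 7. Cells indexed by $[k]^t$: a constant factor for every $t\ge2$

For the target of size $t$ we replace the $3\times3$ array by a $t$-dimensional one, one coordinate per end. Each hub will be adjacent to the cells whose coordinate lies in an $\ell$-subset $S$ of $[k]$. Each of $t$ different ends commits to one $S$, and the cells far from all the chosen hubs form the fraction $(1-\ell/k)^t$. We want this fraction large, so $\ell/k$ small. But $t$ pebbles on one end must still be able to use all tokens at full value through $t$ hubs. The choice $k=t(\ell-1)+1$ allows this.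

**Splitting Lemma.** Let $t\ge1$, $\ell\ge2$, $k=t(\ell-1)+1$, let $B\ge1$ be an integer, and let $T_1,\dots,T_k\in\mathbb Z_{\ge0}$ with $\sum_iT_i\ge tB$. Then there are $\ell$-subsets $S_1,\dots,S_t$ of $[k]$ and integers $y_{g,i}\ge0$ (for $i\in S_g$) such that $\sum_{i\in S_g}y_{g,i}=B$ for all $g$ and, for all $i$, the sum of $y_{g,i}$ over those $g$ with $i\in S_g$ is at most $T_i$.

*Example.* Let $t=\ell=2$, $k=3$, $B=4$ and $T=(1,3,4)$. Then $S_1=\{1,2\}$ takes $1$ and $3$, and $S_2=\{2,3\}$ takes $0$ and $4$.

**Proof.** Each round will fill one $S_g$ and use up $\ell-1$ indices completely, so that $\ell$ indices remain for the last round. Induct on $t$. Lowering some $T_i$, we may assume $\sum T_i=tB$. If $t=1$, then $k=\ell$; take $S_1=[k]$ and $y_{1,i}=T_i$.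

Let $t\ge2$. Relabel so that $T_1\le\dots\le T_k$, write $T(X)=\sum_{i\in X}T_i$, and put $W_j=\{j+1,\dots,j+\ell\}$ for $0\le j\le k-\ell$. The window $W_{k-\ell}$ contains the $\ell$ largest values, so $T(W_{k-\ell})\ge\ell tB/k\ge B$, as $\ell t\ge k$. Let $j$ be minimal with $T(W_j)\ge B$, and let $A'=W_j\setminus\{j+\ell\}$, a set of $\ell-1$ indices. We claim $T(A')<B$. If $j=0$, then $A'$ holds the $\ell-1$ smallest values, so $T(A')\le(\ell-1)tB/k<B$, as $(\ell-1)t<k$. If $j\ge1$, then $A'\subset W_{j-1}$, so $T(A')\le T(W_{j-1})<B$.

Take $S_1=W_j$, using all of $A'$ and $B-T(A')$ from the element $j+\ell$. The latter amount is positive, and it is at most $T_{j+\ell}$ because $T(W_j)\ge B$. The indices outside $A'$ number $k-(\ell-1)=(t-1)(\ell-1)+1$, and the remaining amounts on them sum to $(t-1)B$. Apply induction to them. $\square$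

**Definition 4 (the general graph).** Fix $t,\ell\ge2$ and $b\ge1$, and put
$$k=t(\ell-1)+1,\quad R=k^t,\quad h=t\binom k\ell,\quad N=b+2,\quad Q=2^{N+b+1},\quad \rho=\tfrac12\left(1-\tfrac\ell k\right)^t.$$
The graph $G$ has cells $p_x$ for $x\in[k]^t$; hubs $s^a_S$ for $a\in[t]$ and $S\subset[k]$ with $|S|=\ell$, forming a clique, where $p_x$ is adjacent to $s^a_S$ if and only if $x_a\in S$; a set $U=\{u_1,\dots,u_t\}$ of ends, forming a clique; internally disjoint tails of length $N$, one from each $s_S^a$ to $u_a$; and at each cell $p_x$ a pendant path of length $b$ with end leaf $\hat x$. The target $D$ demands one pebble on each $u_a$.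

There are $R$ cells and $h$ hubs, and $|V|=R(b+1)+hN+t$. For $t=\ell=2$ and $b=12$ this is the graph of Definition 1, since a $2$-subset of $\{1,2,3\}$ misses one index. Every cell is adjacent, for each $a$, to some $s^a_S$, so the graph is connected. As before,
$$d(s^a_S,\hat x)=b+1\ \text{ if }x_a\in S,\qquad d(s^a_S,\hat x)=b+2\ \text{ if }x_a\notin S.\tag{6}$$

**Proposition 3.** $\pi(G,D)>\dfrac{tQ}{1-\rho}-R$.

**Proof.** The plan is that of Proposition 1. Let $A=\left\lceil\frac{tQ}{R(1-\rho)}\right\rceil-1$, so that $AR(1-\rho)<tQ$. Let $C_0$ put $A$ pebbles on each leaf $\hat x$, and suppose it is $D$-solvable with final pebbles $P_a$ on $u_a$; their leaf sets are pairwise disjoint. Call a pebble fresh if it lies in $U$ and no proper descendant does. As in Proposition 1, every pebble in $U$ has a fresh pebble in its tree, and fresh pebbles are not leaves.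

**Step 1: cost of a fresh pebble.** The children of a fresh pebble $F$ on $u_a$ lie on one neighbor of $u_a$ outside $U$, so on the last interior vertex of one tail, from $s^a_S$ say. Every root-to-leaf chain avoids $U$ after its start, so it leaves this tail through $s_S^a$, and its length is at least $N+d(s^a_S,\hat x)$ if it ends on $\hat x$. By (6) and $\sum2^{-\text{depth}}=1$, we get $\sum_{\lambda\in L(F)}\omega(\lambda)\ge Q$, where a leaf pebble on $\hat x$ has $\omega=1$ if $x_a\in S$ and $\omega=\frac12$ otherwise. In particular $|L(F)|\ge Q$.

**Step 2: weights for all $P_a$.** If $P_a$ is fresh, let $S_a$ be the $S$ of its tail and use these weights on $L(P_a)$; they sum to at least $Q$. If $P_a$ is not fresh, a fresh pebble in its tree has a sibling on the same vertex of $U$, whose subtree contains another fresh pebble, incomparable with the first. So $|L(P_a)|\ge2Q$. Give every pebble of $L(P_a)$ weight $\frac12$, with sum at least $Q$, and choose $S_a$ arbitrarily.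

**Step 3: add up.** The total weight is at least $tQ$. All weights are at most $1$, and the leaf pebbles on $\hat x$ have weight $\frac12$ whenever $x_a\notin S_a$ for all $a$, which happens for $(k-\ell)^t$ values of $x$. Hence
$$tQ\le A\left(R-\tfrac12(k-\ell)^t\right)=AR(1-\rho)<tQ,$$
a contradiction. So $\pi(G,D)\ge RA+1\ge\frac{tQ}{1-\rho}-R+1$. $\square$

**Proposition 4.** $\pi_t(G)\le tQ+E$, where $E=(2R+2h+2t)2^b+t|V|2^{N+1}$.

**Proof.** Let $|C|\ge tQ+E$ and let $w$ be any vertex. Define the core as before, and also tokens as before: pairs of pebbles at a cell.

**Step 1: core distances are at most $N+1$.** Cells are at distance at most $3$ from each other and at most $2$ from every hub; hubs are at distance at most $1$ from each other; and $3\le N+1$. A cell is at distance at most $\alpha+2\le N+1$ from a tail vertex at distance $\alpha\le N-1$ from its hub, and at most $N+1$ from $u_a$, by a hub $s^a_S$ with $S\ni x_a$. A hub is at distance at most $N+1$ from every tail vertex and every end. Vertices on different tails at distances $\alpha,\beta$ from their hubs are at distance at most $\min(\alpha+\beta+1,2N-\alpha-\beta+1)\le N+1$, because hubs form a clique and ends form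 a clique; on one tail the distance is at most $N$.

**Step 2: if $w$ is in the core, collect tokens.** If some core vertex has at least $t2^{N+1}$ pebbles, it puts $t$ on $w$. Otherwise the core holds at most $t|V|2^{N+1}$ pebbles, so the non-base vertices of the pendant paths hold at least $tQ+(2R+2h)2^b$. By the Greedy Lemma on each of the $R$ pendant paths, at least
$$\frac{tQ+(2R+2h)2^b}{2^b}-R=t2^{N+1}+R+2h$$
pebbles can be brought to the cells. Rounding loses at most one pebble per cell, so the number of tokens is $\tau\ge\frac12(t2^{N+1}+2h)=t2^N+h$.

**Step 3: $w=u_a$.** Let $T_i$ be the number of tokens at cells with $x_a=i$. Then $\sum_{i\in[k]} T_i=\tau\ge t2^N$, so the Splitting Lemma applies with $B=2^N$. For each $g\in[t]$, send $y_{g,i}$ tokens from the cells with $x_a=i$ to $s^a_{S_g}$, for all $i\in S_g$; these cells are adjacent to that hub. The $2^N$ pebbles so delivered send one pebble down the tail to $u_a$. If some $S_g$ coincide, the hub simply does this several times. In total $t$ pebbles reach $u_a$.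

**Step 4: $w$ at distance $\alpha\in\{0,\dots,N-1\}$ from $s=s^a_S$ on its tail.** Cells adjacent to $s$ send their tokens to $s$. Every other cell sends its tokens to some adjacent hub, and each of these hubs forwards half of them, rounded down, to $s$. With fewer than $h$ roundings, $s$ gets at least $(\tau-h)/2\ge t2^{N-1}\ge t2^\alpha$ pebbles, so $t$ reach $w$. The value $\alpha=0$ covers the hubs.

**Step 5: $w$ a cell.** By Step 4, put $t2^{N-1}\ge2t$ pebbles on a hub adjacent to $w$ and move $t$ to $w$.

**Step 6: $w$ a non-base vertex of the pendant path $\Pi$ at $p$.** If $\Pi$ holds at least $t2^{b+1}$ pebbles, a subpath of $\Pi$ ending at $w$ holds at least $t2^b$, all at distance at most $b$, and the Greedy Lemma puts $t$ on $w$. Otherwise more than $tQ+E-t2^{b+1}$ pebbles lie outside $\Pi$, at distance at most $\max(N+1,b+3)=N+1$ from $p$. Since $E-t2^{b+1}\ge t|V|2^{N+1}$, the Greedy Lemma in $G$ without the non-base vertices of $\Pi$ brings at least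
$$\frac{tQ+E-t2^{b+1}}{2^{N+1}}-|V|\ \ge\ \frac{tQ}{2^{N+1}}=t2^b$$
pebbles to $p$, and $t$ of them reach $w$. $\square$

**Proof of Theorem 2.** Keep $t,\ell$ fixed and let $b\to\infty$. Then $R$ and $h$ are constants, $|V|=O(b)$, so $E=O(b2^b)$, while $Q=2^{2b+3}$. Hence $E/Q\to0$ and $R/Q\to0$, and Propositions 3 and 4 give
$$\liminf_{b\to\infty}\frac{\pi(G,D)}{\pi_t(G)}\ge\frac1{1-\rho}.$$
Now let $\ell\to\infty$: $\ell/k=\ell/(t\ell-t+1)\to1/t$, so $\rho\to\frac12(1-\frac1t)^t$. Given $\varepsilon>0$, choose first $\ell$ and then $b$ large enough. For $t=2$ the limit of $\rho$ is $\frac18$, which gives $8/7$. As $t\to\infty$, $(1-\frac1t)^t\to e^{-1}$, which gives $2e/(2e-1)$. $\blacksquare$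

For $t=2$, Theorems 2 and 3 together place the best constant $c$ in $\pi(G,D)\le c\,\pi_2(G)$ in the interval $[8/7,3/2]$.

## 8. One heavily demanded vertex

Theorem 2 gives violations for every size $t\ge2$, but the graph varies with $t$. On a fixed graph they stop once some vertex carries a large demand. The reason, roughly, is that when $D(u)$ is large we can start from a solution of $u^t$ and rearrange it until almost all of its pebbles come in blocks of $2^d$ on one vertex, $d$ being the diameter. Such a block can be redirected to any vertex.

**Proof of Theorem 4.** Let $G$ be connected with $n$ vertices and diameter $d$. If $d=0$, then $G$ is one vertex, $\pi(G,D)=|D|=\pi_{|D|}(G)$, and $K(G)=1$ will do. Let $d\ge1$.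

**Step 1: define $K$.** Call a $u$-solvable configuration *minimal* if no configuration strictly below it (pointwise) is $u$-solvable. A minimal one has at most $\pi_1(G)$ pebbles, because a larger one would contain a proper subconfiguration of size $\pi_1(G)$, which is $u$-solvable. So for each $u$ there are finitely many. Let $\nu$ be the maximum of their number over all $u$, and put
$$K=K(G)=2^d\nu+3n2^{d-1}.$$
*Example.* In $K_3$ with target vertex $u$ and other vertices $y,z$, the minimal configurations are one pebble on $u$, two on $y$, and two on $z$; so $\nu=3$, and with $d=1$, $n=3$ we get $K=6+9=15$.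

Now let $D(u)=a\ge K$, $t=|D|$, and $|C|=\pi_t(G)$. We show that $C$ is $D$-solvable. Let $m$ be the number of pebbles of $C$ at distance less than $d$ from $u$.

**Step 2: $|C|\ge2^dt$.** Let $d(x,y)=d$. If $t$ pebbles are brought to $y$ from pebbles on $x$ only, then by (2) each of the $t$ disjoint leaf sets has at least $2^d$ elements. So $2^dt-1$ pebbles on $x$ do not solve $y^t$, and $\pi_t(G)\ge2^dt$.

**Step 3: the case $m\ge3n2^{d-1}$, where nearby pebbles give savings.** While at least $n2^{d-1}$ unused pebbles remain at distance less than $d$ from $u$, some vertex there has at least $2^{d-1}$ of them, and it supplies one pebble to $u$ at a cost of at most $2^{d-1}$. Do this $2n$ times. That is possible, since before each time at most $(2n-1)2^{d-1}$ pebbles have been used, so at least $(n+1)2^{d-1}$ are left near $u$; and it is useful, since $2n\le3n2^{d-1}\le a$. Fill the remaining $t-2n$ demands one at a time, each at a cost of at most $2^d$ from a vertex that holds at least $2^d$ unused pebbles. Such a vertex exists every time, since even before the last of these steps at least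
$$2^dt-2n2^{d-1}-2^d(t-2n-1)=(n+1)2^d>n(2^d-1)$$
unused pebbles remain. So $D$ is solved.

**Step 4: the case $m<3n2^{d-1}$; decompose $C$.** Since $|C|=\pi_t(G)$, $C$ solves $u^t$. The $t$ resulting pebbles on $u$ have disjoint leaf sets, each of which is a $u$-solvable configuration by (F1) and so contains a minimal one. Hence
$$C\ge A_1+\dots+A_t,\qquad\text{each }A_i\text{ minimal }u\text{-solvable}.\tag{7}$$
Call a minimal configuration *pure* if it consists of $2^{d(x,u)}$ pebbles on one vertex $x$. (Such a configuration is indeed minimal: it is $u$-solvable, and by (2) fewer pebbles on $x$ are not enough.) Among all representations (7) choose one with as many pure $A_i$ as possible.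

**Step 5: few $A_i$ are not pure.** Suppose a non-pure $A$ occurs at least $2^d$ times. Taken together, $2^d$ copies of it have $2^dA(x)$ pebbles on each $x$, hence contain $A(x)2^{d-d(x,u)}$ disjoint pure configurations on $x$, and in all
$$\sum_xA(x)2^{d-d(x,u)}=2^d\sum_xA(x)2^{-d(x,u)}\ge2^d$$
disjoint pure configurations. The inequality is (2), applied to a pebble brought to $u$ from $A$. Replacing the $2^d$ copies by $2^d$ of these pure ones gives another representation (7) with more pure members, a contradiction. So each of the at most $\nu$ non-pure types occurs fewer than $2^d$ times, and fewer than $2^d\nu$ of the $A_i$ are non-pure (none, if there is no non-pure type).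

**Step 6: redirect the rest.** Each pure $A_i$ on a vertex at distance less than $d$ from $u$ uses at least one of the $m$ pebbles there, so there are at most $m<3n2^{d-1}$ of these. Hence at most $K\le a$ of the $A_i$ are *exceptional*, meaning that they do not consist of $2^d$ pebbles on a single vertex at distance $d$ from $u$. Use all the exceptional $A_i$, and further $A_i$ up to a total of $a$, to put $a$ pebbles on $u$. Each of the remaining $t-a$ sets consists of $2^d$ pebbles on one vertex. As the diameter is $d$, each can supply one pebble to any vertex, and together they serve the $t-a$ demands of $D$ outside $u$. So $C$ is $D$-solvable, and $\pi(G,D)\le\pi_t(G)$.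

**Step 7: finitely many violations.** If $|D|\ge nK$, then $\max_vD(v)\ge K$. So a target on $G$ that violates the inequality has $|D|<nK$, and there are only finitely many such targets. $\blacksquare$
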